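\title{A polylogarithmic upper bound for increasing subsequences of random walks}

\begin{abstract}
Let $S$ be a random walk on the real line whose increments have mean zero and finite positive variance. We prove that the longest weakly increasing subsequence of $S(0),\dots,S(n-1)$ has expected length at most $C\sqrt n\log^2(n+1)$. Hence for every $\alpha>2$ its length is at most $\sqrt n\log^\alpha n$ with probability tending to one, which answers a question of Angel, Balka and Peres. The main step is a bound on the time that Brownian motion spends in a thin strip along a monotone curve, uniform over all monotone curves. It is proved by It\^o's formula, an adapted coding of monotone curves, and chaining over spatial scales.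
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X_1,X_2,\dots$ be i.i.d.\ real random variables with $\mathbb E X_1=0$ and $0<\operatorname{Var}(X_1)<\infty$, and let $S(0)=0$, $S(n)=X_1+\dots+X_n$. The walk $S$ is \emph{simple} if $\mathbb P(X_1=1)=\mathbb P(X_1=-1)=\frac12$. For $A\subset\mathbb N=\{0,1,2,\dots\}$ we say that $S|_A$ is \emph{increasing} if $S(i)\le S(i')$ whenever $i,i'\in A$ and $i\le i'$; ties are allowed. For a finite set $I\subset\mathbb N$ let
\[
\operatorname{LIS}(S|_I)=\max\{|A| : A\subset I,\ S|_A\text{ is increasing}\},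
\qquad
L_n=\operatorname{LIS}\big(S|_{\{0,\dots,n-1\}}\big).
\]
Throughout, $|\cdot|$ denotes cardinality or Lebesgue measure, and $\log$ is the natural logarithm.

For the simple walk two increasing subsequences come to mind. One may climb: the first visits to $0,1,2,\dots,\max_{i<n}S(i)$ form an increasing subsequence, and the maximum has order $\sqrt n$. Or one may stay: the visits to $0$ form a constant subsequence of expected length $\sum_{2i<n}\binom{2i}{i}4^{-i}$, again of order $\sqrt n$. A general increasing subsequence alternates between staying and climbing, and it is chosen after the whole path has been seen. One therefore expects $L_n$ to be $\sqrt n$ times a slowly growing factor that measures the gain from this freedom. The known bounds agree with this picture: for every walk as above there is $c>0$ with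
\[
c\sqrt n\le \mathbb E L_n\le n^{1/2+o(1)},
\]
and for the simple walk $\mathbb E L_n\ge c\sqrt n\log n$ for some $c>0$, so in that case the factor is unbounded. The following question was posed by Angel, Balka and Peres \cite{ABP}.

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $\alpha$ such that $L_n\le\sqrt n\log^\alpha n$ with probability $1-o(1)$ as $n\to\infty$? Does this hold at least for the simple walk?}
\medskip

The answer to both parts is yes.

\begin{theorem}\label{thm:walk}
Let $S$ be a random walk with i.i.d.\ increments of mean zero and finite positive variance. There is $C<\infty$, depending on the law of $X_1$, such that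
\[
\mathbb E L_n\le C\sqrt n\,\log^2(n+1)\qquad(n\ge2).
\]
\end{theorem}

\begin{corollary}\label{cor:main}
Let $S$ be as in Theorem~\ref{thm:walk}.
\begin{enumerate}
\item[(i)] For every $\alpha>2$, $\ \mathbb P\big(L_n>\sqrt n\log^\alpha n\big)=O(\log^{2-\alpha}n)\to0$.
\item[(ii)] For every $\varepsilon>0$, almost surely $L_n\le\sqrt n\log^{3+\varepsilon}n$ for all large $n$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (i) is Markov's inequality. For (ii), Markov's inequality gives $\mathbb P\big(L_{2^m}>2^{m/2}m^{3+\varepsilon/2}\big)=O(m^{-1-\varepsilon/2})$, which is summable. By the Borel--Cantelli lemma, almost surely $L_{2^m}\le2^{m/2}m^{3+\varepsilon/2}$ for all large $m$. Since $L_n$ is nondecreasing in $n$, for such $m$ and $2^{m-1}<n\le2^m$ we get $L_n\le\sqrt{2n}\,(1+\log_2n)^{3+\varepsilon/2}$, and this is at most $\sqrt n\log^{3+\varepsilon}n$ when $n$ is large.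
\end{proof}

For the simple walk, Theorem~\ref{thm:walk} and the lower bound quoted above give
\[
c\sqrt n\log n\le\mathbb E L_n\le C\sqrt n\log^2(n+1),
\]
so the correct power of $\log n$ in the mean lies between $1$ and $2$. We do not claim that the exponent $2$ is sharp. The centering and the positivity of the variance cannot be dropped: $L_n=n$ if $X_1$ is uniform on $\{1,2\}$, and also if $X_1=0$.

Theorem~\ref{thm:walk} is deduced from a statement about Brownian motion. For $k\ge0$ and $x\in\mathbb R$ put
\[
h_k=2^{-k},\qquad \lfloor x\rfloor_k=h_k\lfloor x/h_k\rfloor .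
\]
The intervals $R^k_b=[bh_k,(b+1)h_k)$, $b\in\mathbb Z$, are the \emph{rows of level $k$}; two numbers $x,y$ lie in the same row exactly when $\lfloor x\rfloor_k=\lfloor y\rfloor_k$.

\begin{theorem}\label{thm:bm}
Let $B$ be standard Brownian motion and let $\lambda\ge1$ be an integer. There is an event of probability at least $1-4e^{-\lambda}$ on which $\max_{[0,1]}|B|<\lambda$ and, simultaneously for all $k\ge0$ and all nondecreasing $g:[0,1)\to\mathbb R$,
\[
\big|\{t\in[0,1):\lfloor B_t\rfloor_k=\lfloor g(t)\rfloor_k\}\big|\le1000\,\lambda\,(k+1)^2\,2^{-k}.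
\]
\end{theorem}

For a constant $g$ the left side has mean $O(2^{-k})$, as we compute in Section~\ref{sec:idea}; the theorem says that the best monotone curve, chosen with full knowledge of the path, gains at most a factor of order $(k+1)^2$ over that scale. Monotonicity is essential, since $g=B$ makes the left side equal to $1$. The link with Theorem~\ref{thm:walk} is scaling. An increasing subsequence lies on the graph of a nondecreasing function. After time is divided by $n$ and space by $\sqrt n$, one step of the walk takes time about $1/n$ and a unit window becomes a row of level $k$ with $2^k\approx\sqrt n$. So $L_n$ should be at most about $n\cdot k^22^{-k}\approx\sqrt n\log^2n$.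

Section~\ref{sec:idea} explains the method on curves with at most one jump and shows where the exponent $2$ comes from. Section~\ref{sec:bm} proves Theorem~\ref{thm:bm}, and Section~\ref{sec:walk} derives Theorem~\ref{thm:walk}.

\section{The method on curves with one jump}\label{sec:idea}

\subsection*{Two facts from stochastic calculus}

Let $B$ be standard Brownian motion. First, if $F$ is $C^1$ with Lipschitz derivative, then It\^o's formula holds with the almost everywhere defined second derivative: for stopping times $\sigma\le\tau\le1$, almost surely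
\[
F(B_\tau)-F(B_\sigma)=\int_\sigma^\tau F'(B_t)\,dB_t+\frac12\int_\sigma^\tau F''(B_t)\,dt .
\]
This is the It\^o--Tanaka formula combined with the occupation times formula; the version of $F''$ does not matter, because $B$ almost surely spends zero time in a given Lebesgue null set. Second, if $H$ is bounded and progressively measurable, $D=\int_0^1H\,dB$ and $V=\int_0^1H^2\,dt$, then $\mathbb E\exp(-\theta D-\theta^2V/2)\le1$ for every $\theta>0$. On $\{-D\ge x,\ V\le v\}$ the exponent is at least $\theta x-\theta^2v/2$, so Markov's inequality with $\theta=x/v$ gives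
\begin{equation}\label{eq:exp}
\mathbb P(-D\ge x,\ V\le v)\le e^{-x^2/(2v)}\qquad(x,v>0).
\end{equation}

We want a function whose second derivative is the indicator of a row. Let
\[
\varphi_k(y)=\min\big(1,\max(0,y/h_k)\big),\qquad\Psi_k(y)=\int_{-\infty}^y\varphi_k(z)\,dz .
\]
Since $0\le\varphi_k\le\mathbf 1_{(0,\infty)}$, the function $\Psi_k$ is nondecreasing and $1$-Lipschitz, and $0\le\Psi_k(y)\le y^+$. Moreover $\Psi_k''=h_k^{-1}\mathbf 1_{[0,h_k)}$ almost everywhere. Write
\[
\operatorname{occ}_b[t,t']=|\{z\in[t,t']:B_z\in R^k_b\}|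
\]
for the time spent in row $b$; the level $k$ will be clear from the context. It\^o's formula for $\Psi_k(\,\cdot-bh_k)$ reads
\begin{equation}\label{eq:ito}
\frac{\operatorname{occ}_b[\sigma,\tau]}{2h_k}+\int_\sigma^\tau\varphi_k(B_t-bh_k)\,dB_t=\Psi_k(B_\tau-bh_k)-\Psi_k(B_\sigma-bh_k).
\end{equation}

\subsection*{No jump, and one jump at a stopping time}

Fix $k$ and write $h=h_k$. For $g=0$, taking expectations in \eqref{eq:ito} gives $\mathbb E\operatorname{occ}_0[0,1]=2h\,\mathbb E\Psi_k(B_1)\le2h\,\mathbb EB_1^+=\sqrt{2/\pi}\,h$. Now let $g=0$ on $[0,\tau)$ and $g=h$ on $[\tau,1)$, where $\tau$ is a stopping time. Adding \eqref{eq:ito} for row $0$ on $[0,\tau]$ and for row $1$ on $[\tau,1]$, we obtain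
\[
\frac{\operatorname{occ}_0[0,\tau]+\operatorname{occ}_1[\tau,1]}{2h}+\int_0^1\varphi_k(B_t-g(t))\,dB_t=\Psi_k(B_1-h)+\big[\Psi_k(B_\tau)-\Psi_k(B_\tau-h)\big].
\]
The bracket is the price of the jump, and it lies in $[0,h]$ because $\Psi_k$ is nondecreasing and $1$-Lipschitz. A monotone staircase inside $[-\lambda,\lambda)$ has fewer than $2\lambda/h$ jumps of size $h$, so their total price is at most $2\lambda$. This is the first use of monotonicity: along an adapted monotone staircase, the occupation is $2h$ times a bounded term minus a stochastic integral.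

\subsection*{One jump at an arbitrary time}

In Theorem~\ref{thm:bm} the jump time $t$ may depend on the whole path, and then the stochastic integral has no meaning. We replace $t$ by one of countably many stopping times. Fix a unit $s>0$, and for each integer $c\ge0$ let $\tau_c$ be the first time $z\le 1$ with $\operatorname{occ}_0[0,z]\ge cs$, or $1$ if there is none. Each $\tau_c$ is a stopping time. Given the path and $t$, choose $c=\lfloor\operatorname{occ}_0[0,t]/s\rfloor$. Then $\tau_c\le t$ and $\operatorname{occ}_0[\tau_c,t]<s$, so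
\[
\operatorname{occ}_0[0,t]+\operatorname{occ}_1[t,1]<\operatorname{occ}_0[0,\tau_c]+\operatorname{occ}_1[\tau_c,1]+s .
\]
Jumping at $\tau_c$ instead of $t$ loses less than $s$. Rounding $t$ down to the deterministic grid $s\mathbb Z$ would also lose less than $s$, but it needs $1/s$ candidate times. The clock used here runs only while $B$ is in the current row, so only the values $c\le\operatorname{occ}_0[0,1]/s$ occur, typically about $h/s$ of them.

\subsection*{Many jumps: the bookkeeping}

The following count is heuristic and only guides the choice of parameters. Suppose we aim at a bound $u_k=\lambda\beta_k2^{-k}$ for the occupation at level $k$, with $\beta_k$ polynomial in $k$. There are $r=2\lambda2^k$ rows, each losing at most $s$, so we need $rs\approx u_k$. A staircase is then described by one integer $c_b$ per row, and $\sum_bc_b$ is at most the occupation divided by $s$, that is, about $u_k/s\approx r$. The number of such integer vectors is $e^{O(r)}$.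

A union bound over these codes applied directly to $\int\varphi_k(B-g)\,dB$ is too weak. The integrand equals $1$ whenever $B$ is a full row above the curve, so only $V\le1$ is available, \eqref{eq:exp} needs $x\approx\sqrt r$, and the occupation bound is of order $2^{-k/2}$. We chain instead: we write the integral at level $k+1$ as the integral at level $0$ plus the differences between consecutive levels $j$ and $j+1$. The two integrands agree unless $B$ is near the curve at scale $h_j$, so the quadratic variation of the $j$th difference is itself an occupation time, of order $u_j$ by induction. Now \eqref{eq:exp} needs $x_j^2/u_j\approx\lambda2^j$, that is $x_j\approx\lambda\sqrt{\beta_j}$, and the induction closes if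
\[
\beta_{k+1}\ge C\sum_{j\le k}\sqrt{\beta_j}.
\]
This holds for $\beta_k=C'(k+1)^2$, which is the source of the exponent $2$. With a deterministic time grid the number of codes would be about $\binom{1/s+r}{r}\ge(rs)^{-r}$, whose logarithm has order $kr$; the condition would become $\beta_{k+1}\ge C\sum_{j\le k}\sqrt{j\beta_j}$, which requires cubic growth.

\section{Proof of Theorem~\ref{thm:bm}}\label{sec:bm}

Fix an integer $\lambda\ge1$ and set
\[
\beta_k=1000(k+1)^2,\quad u_k=\lambda\beta_k2^{-k},\quad s_k=\frac{u_k2^{-k}}{4\lambda},\quad v_k=5u_k,\quad x_k=\lambda\sqrt{220\,\beta_k}.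
\]
Here $u_k$ is the bound to be proved, $s_k$ the unit of the clock, and $v_k,x_k$ the thresholds in \eqref{eq:exp}. From $\beta_k\le\beta_{k+1}\le4\beta_k$ and $\sqrt{220}<15$ we get
\begin{equation}\label{eq:param}
u_k\le2u_{k+1},\qquad u_{k+1}\le2u_k,\qquad 2\lambda2^ks_k=\tfrac12u_k,\qquad x_k\le15\lambda\sqrt{\beta_k}.
\end{equation}
At level $k$ we use the $2\lambda2^k$ rows $R^k_b$ with $b_-\le b\le b_+$, where $b_-=-\lambda2^k$ and $b_+=\lambda2^k-1$; they partition $[-\lambda,\lambda)$. Let $E=\{\max_{[0,1]}|B|<\lambda\}$. Let $\mathcal M$ be the set of nondecreasing functions $g:[0,1)\to[-\lambda,\lambda)$, and for $g\in\mathcal M$ put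
\[
g_k=\lfloor g\rfloor_k,\qquad N_k(g)=|\{t\in[0,1):\lfloor B_t\rfloor_k=g_k(t)\}|,\qquad N_k^*=\sup_{g\in\mathcal M}N_k(g).
\]
Each row of level $k+1$ is contained in a row of level $k$, so $N_{k+1}(g)\le N_k(g)$ and
\begin{equation}\label{eq:nested}
N^*_{k+1}\le N^*_k .
\end{equation}

\subsection{Codes and adapted staircases}

A \emph{code of level $k$} is a vector $c=(c_b)_{b_-\le b<b_+}$ of nonnegative integers. It defines times $\tau_{b_-}=0$,
\[
\tau_{b+1}=\inf\{t\in[\tau_b,1]:\operatorname{occ}_b[\tau_b,t]\ge c_bs_k\}\quad(b_-\le b<b_+,\ \inf\emptyset=1),\qquad\tau_{b_++1}=1,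
\]
and the staircase $\gamma^c_t=bh_k$ for $t\in[\tau_b,\tau_{b+1})$. In words, the staircase waits in row $b$ until $B$ has spent time $c_bs_k$ there, and then moves up. The $\tau_b$ are stopping times, by induction on $b$: for $t<1$,
\[
\{\tau_{b+1}\le t\}=\Big\{\tau_b\le t,\ \int_0^t\mathbf 1\{z\ge\tau_b,\ B_z\in R^k_b\}\,dz\ge c_bs_k\Big\}.
\]
Hence $\gamma^c$ is adapted and right-continuous. Its paths lie in $\mathcal M$, the inequality $\gamma^c_t\ge bh_k$ holds exactly when $t\ge\tau_b$, and $N_k(\gamma^c)=\sum_{b=b_-}^{b_+}\operatorname{occ}_b[\tau_b,\tau_{b+1}]$. Put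
\[
M_k(c)=\int_0^1\varphi_k(B_t-\gamma^c_t)\,dB_t .
\]

\begin{lemma}\label{lem:ito}
Almost surely, the following hold for all $k\ge0$ and all codes $c$ of level $k$.
\begin{enumerate}
\item[(i)] On $E$, $\ N_k(\gamma^c)\le2h_k\big(3\lambda-M_k(c)\big)$.
\item[(ii)] If $k=0$, then $-M_0(c)\le\lambda+\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
There are countably many codes, so we may fix one. Sum \eqref{eq:ito} with $\sigma=\tau_b$, $\tau=\tau_{b+1}$ over $b_-\le b\le b_+$ and group the terms with the same time $\tau_b$. Since $b_-h_k=-\lambda$ and $b_+h_k=\lambda-h_k$,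
\begin{multline*}
\frac{N_k(\gamma^c)}{2h_k}+M_k(c)=\Psi_k(B_1-\lambda+h_k)-\Psi_k(\lambda)\\
+\sum_{b=b_-+1}^{b_+}\big[\Psi_k(B_{\tau_b}-(b-1)h_k)-\Psi_k(B_{\tau_b}-bh_k)\big].
\end{multline*}
There are fewer than $2\lambda2^k$ brackets, each in $[0,h_k]$, so the sum lies in $[0,2\lambda]$. Also $0\le\Psi_k(\lambda)\le\lambda$, and the first term is nonnegative and, on $E$, at most $h_k\le\lambda$. Thus the right side is at most $3\lambda$ on $E$, which is (i). It is always at least $-\lambda$, so $-M_k(c)\le\lambda+N_k(\gamma^c)/(2h_k)$; for $k=0$ use $N_0(\gamma^c)\le1$.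
\end{proof}

\subsection{The good event}

By Lemma~\ref{lem:ito}(i) we need an upper bound on $-M_k(c)$, uniform over the codes that will occur. Let $\mathcal C_k$ be the set of codes of level $k$ with $\sum_bc_b\le8\lambda2^k$. The number of nonnegative integer vectors of length $m$ with sum at most $p$ is $\binom{p+m}{m}\le2^{p+m}$; with $m=2\lambda2^k-1$ and $p=8\lambda2^k$ this gives $|\mathcal C_k|\le2^{10\lambda2^k}$. For $c\in\mathcal C_j$ and $c'\in\mathcal C_{j+1}$ let
\[
D_j(c,c')=M_{j+1}(c')-M_j(c),\qquad
V_j(c,c')=\int_0^1\big(\varphi_{j+1}(B_t-\gamma^{c'}_t)-\varphi_j(B_t-\gamma^c_t)\big)^2dt .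
\]
Let $\Omega_\lambda$ be the event that $E$ occurs, that the statements of Lemma~\ref{lem:ito} hold, and that
\begin{equation}\label{eq:good}
V_j(c,c')>v_j\ \text{ or }\ -D_j(c,c')\le x_j\qquad\text{for all }j\ge0,\ c\in\mathcal C_j,\ c'\in\mathcal C_{j+1}.
\end{equation}

\begin{lemma}\label{lem:good}
$\mathbb P(\Omega_\lambda)\ge1-4e^{-\lambda}$.
\end{lemma}

\begin{proof}
For $\lambda=1$ the bound is negative, so let $\lambda\ge2$. The variable $D_j(c,c')$ is the stochastic integral of a progressively measurable process bounded by $1$, and $V_j(c,c')$ is the integral of its square. By \eqref{eq:exp}, a given pair violates \eqref{eq:good} with probability at most $\exp(-x_j^2/(2v_j))$, and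
\[
\frac{x_j^2}{2v_j}=\frac{220\lambda^2\beta_j}{10\lambda\beta_j2^{-j}}=22\lambda2^j .
\]
There are at most $2^{10\lambda2^j}2^{20\lambda2^j}\le e^{21\lambda2^j}$ pairs at level $j$, because $30\log2<21$. So \eqref{eq:good} fails with probability at most
\[
\sum_{j\ge0}e^{-\lambda2^j}\le\sum_{m\ge1}e^{-\lambda m}=\frac{e^{-\lambda}}{1-e^{-\lambda}}\le2e^{-\lambda}.
\]
By symmetry, the reflection principle $\mathbb P(\max_{[0,1]}B\ge\lambda)=2\mathbb P(B_1\ge\lambda)$ and the Gaussian bound $\mathbb P(B_1\ge\lambda)\le\frac12e^{-\lambda^2/2}$, we have $\mathbb P(E^c)\le4\mathbb P(B_1\ge\lambda)\le2e^{-\lambda^2/2}\le2e^{-\lambda}$.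
\end{proof}

The rest of the proof is deterministic. We fix a path in $\Omega_\lambda$; the quantities $\gamma^c,M_k(c),D_j,V_j$ are evaluated on this path. Since \eqref{eq:good} and Lemma~\ref{lem:ito} hold for all codes at once, we are free to choose codes that depend on the path.

\subsection{Coding a monotone function}

We now attach to each $g\in\mathcal M$ a code at every level, repeating the one-jump construction row by row. Three things are required: the coded staircase must capture almost all the occupation of $g$, the code must have small sum, and $B$ must spend little time between the two staircases, since this time will bound the quadratic variation.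

\begin{lemma}\label{lem:code}
Let $k\ge0$ and $g\in\mathcal M$. There is a code $c=c^k(g)$ of level $k$ such that $\hat g_k=\gamma^c$ satisfies $\hat g_k\ge g_k$ almost everywhere and
\begin{enumerate}
\item[(a)] $N_k(g)\le N_k(\hat g_k)+\frac12u_k$;
\item[(b)] $\sum_bc_b\le N_k^*/s_k$;
\item[(c)] the set $Z_k=\{t\in[0,1):g_k(t)\le B_t<\hat g_k(t)+h_k\}$ has measure at most $N_k^*+\frac12u_k$.
\end{enumerate}
If $k=0$, then $c=0$.
\end{lemma}

\begin{proof}
For $b_-\le b\le b_++1$ let $t_b=\inf\{t\in[0,1):g(t)\ge bh_k\}$, with $\inf\emptyset=1$. Then $0=t_{b_-}\le\dots\le t_{b_++1}=1$, and $g_k=bh_k$ on $(t_b,t_{b+1})$ because $g$ is nondecreasing. We define $c_b$ and $\tau_b\le t_b$ recursively. Start with $\tau_{b_-}=0$. Given $\tau_b\le t_b$ with $b<b_+$, let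
\[
c_b=\big\lfloor\operatorname{occ}_b[\tau_b,t_{b+1}]/s_k\big\rfloor,
\]
and let $\tau_{b+1}$ be the first $t\ge\tau_b$ with $\operatorname{occ}_b[\tau_b,t]\ge c_bs_k$. The time $t=t_{b+1}$ satisfies this inequality, so $\tau_{b+1}\le t_{b+1}$. Since $t\mapsto\operatorname{occ}_b[\tau_b,t]$ is continuous and starts at $0$,
\begin{equation}\label{eq:round}
\operatorname{occ}_b[\tau_b,\tau_{b+1}]=c_bs_k,\qquad\operatorname{occ}_b[\tau_{b+1},t_{b+1}]<s_k\qquad(b_-\le b<b_+).
\end{equation}
With $\tau_{b_++1}=1$, these are the times defined by the code $c=(c_b)$. If $t\in(t_b,t_{b+1})$, then $t\ge\tau_b$, so $\hat g_k(t)\ge bh_k=g_k(t)$. See Figure~\ref{fig:code}. For $k=0$ we have $s_0=250>1$, so every $c_b$ vanishes.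

(a) By $\tau_b\le t_b$, \eqref{eq:round}, $\tau_{b_++1}=t_{b_++1}$ and \eqref{eq:param},
\begin{align*}
N_k(g)=\sum_b\operatorname{occ}_b[t_b,t_{b+1}]&\le\sum_b\operatorname{occ}_b[\tau_b,t_{b+1}]\\
&\le\sum_b\operatorname{occ}_b[\tau_b,\tau_{b+1}]+2\lambda2^ks_k=N_k(\hat g_k)+\tfrac12u_k .
\end{align*}

(b) By \eqref{eq:round}, $s_k\sum_bc_b\le N_k(\hat g_k)$, and $N_k(\hat g_k)\le N_k^*$ because $\hat g_k\in\mathcal M$.

(c) Let $t\in Z_k$ and let $R^k_b$ be the row containing $B_t$. Since $g_k(t)$ and $\hat g_k(t)$ are multiples of $h_k$, we have $g_k(t)\le bh_k\le\hat g_k(t)$. The times with $bh_k=\hat g_k(t)$ have total measure at most $N_k(\hat g_k)\le N_k^*$. If $bh_k<\hat g_k(t)$, then $b<b_+$ and $t\ge\tau_{b+1}$; also $g(t)<(b+1)h_k$, so $t\le t_{b+1}$. By \eqref{eq:round} such times have measure less than $s_k$ for each $b$, and less than $\frac12u_k$ in total.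
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95,yscale=0.85]
\fill[gray!15] (0,0) rectangle (2,1);
\fill[gray!15] (2,1) rectangle (3.5,2);
\fill[gray!15] (3.5,2) rectangle (10,3);
\fill[gray!55] (2,0) rectangle (4.5,1);
\fill[gray!55] (3.5,1) rectangle (7.5,2);
\foreach \y in {0,1,2,3} \draw[gray,thin] (0,\y)--(10,\y);
\draw[very thick] (0,0)--(4.5,0)--(4.5,1)--(7.5,1)--(7.5,2)--(10,2);
\draw[very thick,dashed] (0,0.06)--(2,0.06)--(2,1.06)--(3.5,1.06)--(3.5,2.06)--(10,2.06);
\node[left] at (0,0.5) {$R_0$};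
\node[left] at (0,1.5) {$R_1$};
\node[left] at (0,2.5) {$R_2$};
\foreach \x/\l in {0/0,2/\tau_1,3.5/\tau_2,4.5/t_1,7.5/t_2,10/1}
  \node[below] at (\x,-0.05) {$\l$};
\end{tikzpicture}
\caption{Coding a monotone function, with time horizontal and three rows relabeled $R_0,R_1,R_2$. The staircase $g_k$ (solid) jumps at $t_1,t_2$; the coded staircase $\hat g_k$ (dashed) jumps earlier, at $\tau_1,\tau_2$. The graph of $B$ spends total time $N_k(\hat g_k)$ in the light rectangles and time less than $s_k$ in each dark rectangle $[\tau_{b+1},t_{b+1}]\times R_b$. The shaded region is $\{(t,y):g_k(t)\le y<\hat g_k(t)+h_k\}$.}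
\label{fig:code}
\end{figure}

\subsection{Induction on scales}

To bound $N^*_{k+1}$ we need codes and quadratic variations up to level $k+1$, and Lemma~\ref{lem:code} controls these in terms of $N^*_{k+1}$ itself. The circle is broken by \eqref{eq:nested}: the bound at level $k$ already gives $N^*_{k+1}\le u_k\le2u_{k+1}$, and one round of chaining improves $2u_{k+1}$ to $u_{k+1}$.

\begin{proposition}\label{prop:ind}
On $\Omega_\lambda$, $\ N_k^*\le u_k$ for all $k\ge0$.
\end{proposition}

\begin{proof}
For $k=0$, $N_0^*\le1\le u_0$. Suppose $N_j^*\le u_j$ for $0\le j\le k$. Let $g\in\mathcal M$, and let $c^j=c^j(g)$, $\hat g_j$, $Z_j$ be given by Lemma~\ref{lem:code} for $0\le j\le k+1$.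

\emph{The codes are admissible.} We have $c^0=0\in\mathcal C_0$. For $0\le j\le k$, Lemma~\ref{lem:code}(b), \eqref{eq:nested} and \eqref{eq:param} give
\[
\sum_bc^{j+1}_b\le\frac{N^*_{j+1}}{s_{j+1}}\le\frac{u_j}{s_{j+1}}=\frac{u_j}{u_{j+1}}\,4\lambda2^{j+1}\le8\lambda2^{j+1},
\]
so $c^{j+1}\in\mathcal C_{j+1}$.

\emph{The quadratic variations are small.} For $0\le i\le k+1$ and almost every $t\notin Z_i$,
\begin{equation}\label{eq:indicator}
\varphi_i(B_t-\hat g_i(t))=\mathbf 1\{B_t\ge g_i(t)\}.
\end{equation}
Indeed, either $B_t<g_i(t)\le\hat g_i(t)$ and both sides are $0$, or $B_t\ge g_i(t)$, in which case $t\notin Z_i$ forces $B_t\ge\hat g_i(t)+h_i$ and both sides are $1$. Fix $0\le j\le k$. Since $g_j\le g_{j+1}<g_j+h_j$, the indicators in \eqref{eq:indicator} for $i=j$ and $i=j+1$ differ only if $g_j(t)\le B_t<g_j(t)+h_j$, a set of times of measure $N_j(g)\le N_j^*$. The integrand of $V_j(c^j,c^{j+1})$ is at most $1$, and it vanishes for almost every $t$ outside this set, $Z_j$ and $Z_{j+1}$. By Lemma~\ref{lem:code}(c), $N^*_{j+1}\le N_j^*\le u_j$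 and $u_{j+1}\le2u_j$,
\[
V_j(c^j,c^{j+1})\le N_j^*+\big(N_j^*+\tfrac12u_j\big)+\big(N^*_{j+1}+\tfrac12u_{j+1}\big)\le\tfrac92u_j\le v_j .
\]
Hence \eqref{eq:good} yields $-D_j(c^j,c^{j+1})\le x_j$ for $0\le j\le k$.

\emph{Summing the chain.} By Lemma~\ref{lem:ito}(ii), \eqref{eq:param} and $\sum_{j\le k}\sqrt{\beta_j}=\sqrt{1000}\,(k+1)(k+2)/2$,
\[
-M_{k+1}(c^{k+1})=-M_0(c^0)-\sum_{j=0}^kD_j(c^j,c^{j+1})\le\tfrac32\lambda+\tfrac{15}2\sqrt{1000}\,\lambda\,(k+1)(k+2).
\]
Lemma~\ref{lem:ito}(i) now gives
\begin{align*}
N_{k+1}(\hat g_{k+1})&\le2h_{k+1}\lambda\Big(\tfrac92+\tfrac{15}2\sqrt{1000}\,(k+1)(k+2)\Big)\\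
&=\tfrac12h_{k+1}\lambda\Big(18+30\sqrt{1000}\,(k+1)(k+2)\Big)\le\tfrac12h_{k+1}\lambda\cdot1000(k+2)^2=\tfrac12u_{k+1},
\end{align*}
because $30\sqrt{1000}<949$ and $18\le51(k+2)^2$. By Lemma~\ref{lem:code}(a), $N_{k+1}(g)\le u_{k+1}$. Since $g\in\mathcal M$ was arbitrary, $N^*_{k+1}\le u_{k+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bm}]
The event is $\Omega_\lambda$; it is contained in $E$, and Lemma~\ref{lem:good} bounds its probability. Let $k\ge0$, let $g:[0,1)\to\mathbb R$ be nondecreasing, and let $\tilde g=\min(\max(g,-\lambda),\lambda-h_k)\in\mathcal M$. If $\lfloor B_t\rfloor_k=\lfloor g(t)\rfloor_k$, then $g(t)$ lies in the same row as $B_t\in(-\lambda,\lambda)$, so $g(t)\in[-\lambda,\lambda)$ and $\lfloor\tilde g(t)\rfloor_k=\lfloor g(t)\rfloor_k$. The measure in the theorem is therefore at most $N_k(\tilde g)\le u_k=1000\lambda(k+1)^22^{-k}$, by Proposition~\ref{prop:ind}.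
\end{proof}

\section{From Brownian motion to random walks}\label{sec:walk}

Dividing all $X_i$ by a positive constant does not change $L_n$, so we assume $\operatorname{Var}(X_1)=1$. Fix $n\ge2$.

\subsection{The embedding}

Let $W$ be standard Brownian motion with its filtration $(\mathcal F_t)$. The Skorokhod embedding theorem, in the form given by the Az\'ema--Yor stopping time \cite{RY}, provides for a centered law of variance $1$ a stopping time $\tau(W)$, a functional of the path alone, such that $W(\tau(W))$ has that law and $\mathbb E\tau(W)=1$. We apply it to the law of $X_1$; this is where mean zero and finite variance enter. Iterate: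
\[
T_0=0,\qquad W^{(i)}=W(T_i+\cdot)-W(T_i),\qquad T_{i+1}=T_i+\tau(W^{(i)}),\qquad\mathcal G_i=\mathcal F_{T_i}.
\]
The $T_i$ are finite stopping times with $\mathbb ET_i=i$, and by the strong Markov property $W^{(i)}$ is a Brownian motion independent of $\mathcal G_i$. Thus $(W(T_i))_{i\ge0}$ has the law of the walk, and we take $S(i)=W(T_i)$. For the simple walk one may take for $\tau(W)$ the exit time from $(-1,1)$.

Two difficulties remain. The first $n$ steps need not fit into a Brownian time interval of length comparable to $n$, and we only know the first moment of $T_1$. And Theorem~\ref{thm:bm} measures time, whereas $L_n$ counts indices; a subsequence chosen with knowledge of the path might favor indices after which $W$ leaves quickly.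

\subsection{Reduction to Brownian time $n$}

Let $I=\{0\le i<n:T_i<n\}$ and $Y=\operatorname{LIS}(S|_I)$. Then $Y=\Phi(W)$ for a measurable functional $\Phi$ with values in $[0,n]$.

\begin{lemma}\label{lem:blocks}
$\mathbb EL_n\le2\,\mathbb EY$.
\end{lemma}

\begin{proof}
Partition $\{0,\dots,n-1\}$ into the blocks $I_\ell=\{i<n:\ell n\le T_i<(\ell+1)n\}$, $\ell\ge0$. Intersecting an increasing set with each block shows $L_n\le\sum_\ell\operatorname{LIS}(S|_{I_\ell})$. Let $\iota_\ell=\inf\{i:T_i\ge\ell n\}$; then $\{\iota_\ell=m\}\in\mathcal G_m$. If $I_\ell\ne\emptyset$, then $m=\iota_\ell<n$, and each $i\in I_\ell$ satisfies $0\le i-m<n$ and $T_i-T_m<n$. The sequences $(T_{m+i}-T_m)_i$ and $(S(m+i)-S(m))_i$ are obtained from $W^{(m)}$ by the recipe that produces $(T_i)$ and $(S(i))$ from $W$, so $\operatorname{LIS}(S|_{I_\ell})\le\sum_{m<n}\mathbf 1\{\iota_\ell=m\}\Phi(W^{(m)})$. Since $W^{(m)}$ is independent of $\mathcal G_m$, the right side has mean $\mathbb P(\iota_\ell<n)\,\mathbb EY$. Finally $\iota_\ell<n$ implies $T_n\ge\ell n$,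 and $\sum_{\ell\ge0}\mathbb P(T_n/n\ge\ell)\le1+\mathbb ET_n/n=2$.
\end{proof}

\subsection{From counting indices to measuring time}

To each index we attach a stretch of time during which $W$ stays near $S(i)$:
\[
\eta_i=\min\big(T_{i+1}-T_i,\ \inf\{t:|W^{(i)}(t)|=1\},\ 1\big).
\]
The intervals $[T_i,T_i+\eta_i)$ are disjoint, and $|W(t)-S(i)|<1$ on the $i$th one. Each $\eta_i$ is the same functional of $W^{(i)}$, so it is independent of $\mathcal G_i$ and has the law of $\eta_0$. It is $\mathcal G_{i+1}$-measurable because $T_i+\eta_i$ is a stopping time bounded by $T_{i+1}$. Let $\mu=\mathbb E\eta_0\in(0,1]$; it is positive because $\mathbb ET_1=1$ forces $\mathbb P(T_1>0)>0$, and this is where the positivity of the variance is used.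

Let $K=\lfloor\log_2\sqrt n\rfloor$ and $w=\sqrt n\,2^{-K}\in[1,2)$; rows of height $w$ for $W$ will correspond to rows of level $K$ after scaling. Fix an integer $\lambda\ge1$. Let $\Gamma$ be the set of nondecreasing functions $f:\{0,\dots,n-1\}\to\{-\lambda2^K,\dots,\lambda2^K-1\}$, and for $f\in\Gamma$ let
\[
A_f=\{i\in I:\lfloor S(i)/w\rfloor=f(i)\}.
\]
For a fixed $f$, whether $i\in A_f$ is decided at time $T_i$, before $\eta_i$ is revealed, so $A_f$ cannot favor short intervals. A union bound extends this to all $f$. A crude count suffices here, since its cost is of order $\sqrt n\log n$ and is not accumulated over scales: $f$ is determined by the first index in $\{0,\dots,n\}$ at which it reaches or exceeds each of the $2\lambda2^K$ values (with $n$ meaning never), so $|\Gamma|\le(n+1)^{2\lambda2^K}$.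

\begin{lemma}\label{lem:count}
Let $q=\frac8\mu(2\lambda2^K+1)\log(n+1)$. With probability at least $1-\frac1{n+1}$, every $f\in\Gamma$ satisfies $|A_f|<q$ or $|A_f|\le\frac2\mu\sum_{i\in A_f}\eta_i$.
\end{lemma}

\begin{proof}
From $e^{-y}\le1-y+y^2/2$ for $y\ge0$ and $\eta_0^2\le\eta_0$ we get $\mathbb Ee^{-\eta_0/2}\le1-\frac\mu2+\frac\mu8\le e^{-3\mu/8}$. Fix $f$ and let
\[
Q_m=\prod_{i<m}\exp\Big(\mathbf 1\{i\in A_f\}\Big(\frac{3\mu}8-\frac{\eta_i}2\Big)\Big),\qquad0\le m\le n .
\]
Then $Q_m$ is $\mathcal G_m$-measurable. Since $\{m\in A_f\}\in\mathcal G_m$ and $\eta_m$ is independent of $\mathcal G_m$, we have $\mathbb E[Q_{m+1}\mid\mathcal G_m]\le Q_m$, hence $\mathbb EQ_n\le1$. If $|A_f|\ge q$ and $\sum_{i\in A_f}\eta_i\le\frac\mu2|A_f|$, then $Q_n\ge\exp\big((\frac{3\mu}8-\frac\mu4)|A_f|\big)\ge e^{\mu q/8}$. By Markov's inequality this has probability at most $e^{-\mu q/8}=(n+1)^{-2\lambda2^K-1}$. Sum over $f\in\Gamma$.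
\end{proof}

Let $\Omega_\lambda$ now denote the event of Theorem~\ref{thm:bm} for the Brownian motion $B_t=W(nt)/\sqrt n$.

\begin{lemma}\label{lem:time}
On $\Omega_\lambda$, every $f\in\Gamma$ satisfies $\sum_{i\in A_f}\eta_i\le1+6000\,\lambda\sqrt n\,(K+1)^2$.
\end{lemma}

\begin{proof}
Let $A_f\neq\emptyset$ and $i_0=\min A_f$. Transfer $f$ to Brownian time: define $F:[0,n)\to\mathbb Z$ by $F(t)=f(i_0)$ for $t<T_{i_0}$ and $F(t)=\max\{f(i):i\in A_f,\ T_i\le t\}$ for $t\ge T_{i_0}$. Then $F$ is nondecreasing. At most one $i\in A_f$ has $T_{i+1}>n$, since it must satisfy $T_i<n<T_{i+1}$; it contributes $\eta_i\le1$. Let $i\in A_f$ with $T_{i+1}\le n$, and let $t\in[T_i,T_i+\eta_i)\subset[0,n)$. Every $i'$ with $T_{i'}\le t<T_{i+1}$ has $i'\le i$, so $F(t)=f(i)=\lfloor S(i)/w\rfloor$. Since $|W(t)-S(i)|<1\le w$, it follows that $\lfloor W(t)/w\rfloor=F(t)+\epsilon$ for some $\epsilon\in\{-1,0,1\}$. The intervals are disjoint, so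
\[
\sum_{i\in A_f}\eta_i\le1+\sum_{\epsilon\in\{-1,0,1\}}\big|\{t\in[0,n):\lfloor W(t)/w\rfloor=F(t)+\epsilon\}\big| .
\]
Because $w/\sqrt n=h_K$, we have $\lfloor B_t\rfloor_K=h_K\lfloor W(nt)/w\rfloor$. Theorem~\ref{thm:bm} at level $K$, applied to the nondecreasing functions $t\mapsto h_K(F(nt)+\epsilon)$, bounds each of the three measures by $n\cdot1000\lambda(K+1)^22^{-K}$. Finally $n2^{-K}=w\sqrt n\le2\sqrt n$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:walk}}

Put $\Delta=\frac{4\cdot10^4}\mu\sqrt n\log^2(n+1)$. We first show that for every integer $\lambda\ge1$,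
\begin{equation}\label{eq:tail}
\mathbb P(Y>\lambda\Delta)\le4e^{-\lambda}+\frac1{n+1}.
\end{equation}
Work on the intersection of $\Omega_\lambda$ with the event of Lemma~\ref{lem:count}, and let $A\subset I$ be a nonempty set on which $S$ is increasing. For $i\in A$ we have $T_i<n$, so $|S(i)|<\lambda\sqrt n=\lambda2^Kw$. For $0\le i<n$ let $f(i)=\lfloor S(i')/w\rfloor$, where $i'$ is the largest element of $A$ with $i'\le i$, or $i'=\min A$ if $i<\min A$. Then $f\in\Gamma$ and $A\subset A_f$. By Lemmas~\ref{lem:count} and~\ref{lem:time},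
\[
|A|\le\max\Big(q,\ \frac2\mu\big(1+6000\lambda\sqrt n\,(K+1)^2\big)\Big).
\]
We have $\log(n+1)\ge\log3>1$, and $q\le\frac8\mu\cdot3\lambda2^K\log(n+1)\le\frac{24}\mu\lambda\sqrt n\log(n+1)\le\lambda\Delta$. Next, $K+1\le\frac32\log(n+1)$: for $K=0$ this follows from $\log(n+1)>1$, and for $K\ge1$ from $K+1\le2K\le\log_2n\le\frac32\log n$. So the second term in the maximum is at most $\frac2\mu(1+13500)\lambda\sqrt n\log^2(n+1)\le\lambda\Delta$. This proves \eqref{eq:tail}.

Since $Y\le n$, we integrate the tail over $[0,n]$, bounding it by $1$ on $[0,\Delta)$ and by \eqref{eq:tail} on $[\lambda\Delta,(\lambda+1)\Delta)$: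
\[
\mathbb EY=\int_0^n\mathbb P(Y>y)\,dy\le\Delta+4\Delta\sum_{\lambda\ge1}e^{-\lambda}+\frac n{n+1}\le\Delta+\frac{4\Delta}{e-1}+1\le4\Delta .
\]
By Lemma~\ref{lem:blocks},
\[
\mathbb EL_n\le8\Delta=\frac{3.2\cdot10^5}\mu\sqrt n\log^2(n+1).
\]
The number $\mu$ depends only on the law of $X_1$, so Theorem~\ref{thm:walk} holds with $C=3.2\cdot10^5/\mu$. \qed

\begin{thebibliography}{9}

\bibitem{ABP}
Omer Angel, Rich\'ard Balka, Yuval Peres,
\emph{Increasing subsequences of random walks},
arXiv:1407.2860 (2014).

\bibitem{RY}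
Revuz--Yor, Ch.~VI, \S5.

\end{thebibliography}
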